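# Percolation through bad sites and bad times with exponentially rare long edges

## 1. Bounded gaps and no bad times

Time and space are both $\mathbb Z$. Every time $t$ is *good* with probability $q^{(t)}$ and *bad* otherwise; every site $x$ is *good* with probability $q^{(x)}$ and *bad* otherwise; all these choices are independent, recorded by Bernoulli variables $\mathbb T_t$ and $\mathbb X_x$, and $q^{(t)},q^{(x)}\in(0,1)$. Together they form the *environment* $\omega=(\mathbb T,\mathbb X)$. Fix $p\in(0,1)$ and $\varphi:\{0,1,2,\dots\}\to[0,1]$ with $\varphi(0)=1$. Given $\omega$, all vertices $(t,x)$ and all directed edges $(t,x)\to(t+1,y)$, $t,x,y\in\mathbb Z$, are open or closed independently. A vertex is open with probability $p$ if $x$ is good and is closed if $x$ is bad. An edge is open with probability $\varphi(|y-x|)$ if $t$ is good; if $t$ is bad, the vertical edge ($y=x$) is open and all others are closed. The model *percolates* if almost surely there is an infinite path $(t_0,x_0)\to(t_0+1,x_1)\to\cdots$ of open vertices and open edges.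

The case of interest is $\varphi(j)=e^{-\alpha j}$. We ask for a *phase transition in $p$*: are there $0<p_1\le p_2<1$ such that the model does not percolate for $p<p_1$ and percolates for $p>p_2$, whatever $q^{(t)},q^{(x)}\in(0,1)$ and $\alpha>1$ are? In the model LoRaC of Benedikt Jahnel and Anh Duc Vu, "A long-range contact process in a random environment", arXiv:2310.12061 (2023), the edge probability at good times is $(1+|y-x|)^{-\alpha}$ with $\alpha>1$, and a phase transition holds for all parameters. The conjecture "Fewer edges" says that $e^{-\alpha|y-x|}$ is still enough. These notes prove it.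

We begin with an environment in which nothing goes wrong: no bad times, and bad sites only in short runs. The proof there fixes all the geometry that is needed later.

### 1.1 A reduced model in which paths cannot jump over each other

Let $x_0<x_1<\cdots$ be the good sites in $[0,\infty)$ and $G_i=x_{i+1}-x_i$ the gaps. We write $i$ for $x_i$, so that space becomes the set of indices $0,1,2,\dots$. We use only times $t\ge0$ and only these edges:

- $(t,i)\to(t+1,i)$, always open;
- for $t$ **even** and good, $(t,i)\to(t+1,i+1)$;
- for $t$ **odd** and good, $(t,i+1)\to(t+1,i)$.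

The last two kinds are open with probability $\varphi(G_i)$, vertices with probability $p$. This is a part of the original configuration, so an infinite open path here is one there. $P_\omega$ is the law given $\omega$; under it all vertices and edges are independent. Every event below is *increasing* (opening more vertices or edges cannot destroy it), and we use Harris' inequality: under a product measure, increasing events satisfy $P_\omega(E\cap F)\ge P_\omega(E)P_\omega(F)$.

A *path* on an integer interval $[a,a']$ is a function $\gamma$ such that all vertices $(t,\gamma(t))$ and all edges between successive ones are open. It *spans* a time interval if it is defined on all of it. An event "in $\Lambda\times\Theta$" uses only vertices in $\Lambda\times\Theta$ and edges with both endpoints there, so events in disjoint regions are independent.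

**(M) Meeting.** If $\gamma,\gamma'$ are paths on $[a,a']$ with $\gamma(a)\le\gamma'(a)$ and $\gamma(a')\ge\gamma'(a')$, then $\gamma(t)=\gamma'(t)$ for some $t\in[a,a']$.

Indeed, at each step both increments lie in $\{0,1\}$ (even time) or both lie in $\{0,-1\}$ (odd time). So the integer $\gamma'-\gamma$ changes by at most $1$ per step, and it goes from $\ge0$ to $\le0$; it must vanish somewhere. This is what the parity rule buys: if right and left jumps were allowed at the same time, the edges $(t,i)\to(t+1,i+1)$ and $(t,i+1)\to(t+1,i)$ would let two paths swap without a common vertex.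

### 1.2 Three events and two ways to glue

Let $A$ be a finite interval of indices, $A'$ another one to the right of $A$ and disjoint from it, and $\sigma,\Theta$ time intervals. The *hull* is the smallest interval of indices containing $A\cup A'$.

- $\mathcal V(A;\Theta)$: there is an open path in $A$ spanning $\Theta$.
- $\mathcal H(A;\sigma)$: in $A\times\sigma$ there are an open path from the left end to the right end of $A$ **and** one from the right end to the left end.
- $\mathcal C^\to(A,A';\sigma)$: in hull$\,\times\,\sigma$ there is an open path from the left end of $A$ to the right end of $A'$. $\mathcal C^\leftarrow(A,A';\sigma)$: the same from the right end of $A'$ to the left end of $A$.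

The crossing paths in $\mathcal H$ and $\mathcal C$ may start and end at any times in $\sigma$. For $A=\{i\}$, $\mathcal H(A;\sigma)$ just says that some vertex $(t,i)$, $t\in\sigma$, is open.

**(G1)** *If $\gamma,\gamma'$ span $\sigma$, lie in $A$ during $\sigma$, and $\mathcal H(A;\sigma)$ occurs, then there are $u\le u'$ in $\sigma$ and an open path in $A$, during $\sigma$, from $(u,\gamma(u))$ to $(u',\gamma'(u'))$.*

If they meet in $\sigma$, let $u=u'$ be a meeting time. Otherwise $\gamma'-\gamma$ never vanishes and changes by at most $1$ per step, so $\gamma<\gamma'$ throughout $\sigma$ or $\gamma>\gamma'$ throughout. In the first case let $\pi$ on $[t_1,t_2]\subset\sigma$ be the left–right crossing. Then $\pi(t_1)\le\gamma(t_1)$ and $\pi(t_2)\ge\gamma'(t_2)>\gamma(t_2)$, so by (M) $\pi$ meets $\gamma$; let $u$ be the first meeting time. Now $\pi(u)=\gamma(u)<\gamma'(u)$ and $\pi(t_2)\ge\gamma'(t_2)$, so by (M) on $[u,t_2]$ the path $\pi$ meets $\gamma'$ at some $u'\ge u$. The piece of $\pi$ on $[u,u']$ is the required path. If $\gamma>\gamma'$, use the right–left crossing in the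 same way.

**(G2)** *If $\gamma$ in $A$ and $\gamma'$ in $A'$ span $\sigma$ and $\pi$ is a path as in $\mathcal C^\to(A,A';\sigma)$, there are $u\le u'$ in $\sigma$ such that $\pi$ connects $(u,\gamma(u))$ to $(u',\gamma'(u'))$. In particular $\pi$ meets every path in $A$ spanning $\sigma$ and every path in $A'$ spanning $\sigma$.*

Here $\gamma<\gamma'$ on $\sigma$ because $A$ is to the left of $A'$; $\pi$ starts at the left end of $A$ and ends at the right end of $A'$, so the argument of (G1) applies word for word. (Only the behavior of $\gamma,\gamma'$ during $\sigma$ matters. For each of the two "in particular" claims, apply (M) to $\pi$ and the single path.) With left and right interchanged, a path as in $\mathcal C^\leftarrow$ leads from $\gamma'$ to $\gamma$.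

### 1.3 Survival when all gaps are at most $g$

**Proposition 1.** *Let $g\ge1$ and $\varphi_*=\min(\varphi(1),\dots,\varphi(g))>0$. There is $p_*<1$, depending only on $\varphi_*$, such that for all $p\in(p_*,1)$ and every environment in which all times $t\ge0$ are good, good sites exist in $[0,\infty)$, and $G_i\le g$ for all $i$, an infinite open path exists with positive $P_\omega$-probability.*

*Proof.* We use $1-e^{-x}\le x$ for $x\ge 0$, and $1-y\ge e^{-2y}$ for $0\le y\le\frac12$ (by convexity of $y\mapsto-\log(1-y)$ and $\log2\le1$).

**Step 1: scales and constants.** Take $k=6$, $\delta=\frac1{2304}$, $\delta_n=\delta2^{-n}$. Choose $\ell\ge2$ with $(1-\frac12\varphi_*)^{\ell-1}\le1-e^{-\delta}$, and then $p_*<1$ such that $p^2\ge\frac12$ and $p^{4\ell}\ge e^{-\delta}$ for $p>p_*$. A $0$-row is a time interval of length $2\ell$ starting at an even time; an $n$-row is a union of $6$ consecutive $(n-1)$-rows. A $0$-block is a single index; the $n$-blocks are the sets $\{2^nj,\dots,2^n(j+1)-1\}$, so each is the union of two consecutive $(n-1)$-blocks. We claim that for every $n\ge0$,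 all consecutive $n$-blocks $A,A'$ and all consecutive $n$-rows $\sigma,w$,
$$P_\omega(\mathcal V(A;\sigma w)),\quad P_\omega(\mathcal H(A;\sigma)),\quad P_\omega(\mathcal C^\to(A,A';\sigma)),\quad P_\omega(\mathcal C^\leftarrow(A,A';\sigma))\quad\text{are all}\ \ge e^{-\delta_n}.\tag{1}$$

**Step 2: level $0$, by hand.** For $\mathcal V$ it suffices that $4\ell$ given vertices are open, and $p^{4\ell}\ge e^{-\delta}$. For $\mathcal H$ one open vertex suffices, and $p\ge e^{-\delta}$. For $\mathcal C^\to$ between $\{i\}$ and $\{i+1\}$ it suffices that for some even $t$ with $t,t+1\in\sigma$ the vertices $(t,i)$, $(t+1,i+1)$ and the edge between them are open. There are $\ell$ such $t$, they give independent trials, and each succeeds with probability $p^2\varphi(G_i)\ge\frac12\varphi_*$. For $\mathcal C^\leftarrow$ there are $\ell-1$ odd $t$ with $t,t+1\in\sigma$. So both probabilities are at least $1-(1-\frac12\varphi_*)^{\ell-1}\ge e^{-\delta}$.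

**Step 3: long survival inside one block.** Let $m=n-1$, assume (1) at level $m$, and let $y_1,\dots,y_M$ be consecutive $m$-rows and $A$ an $m$-block. Then
$$P_\omega(\mathcal V(A;y_1\cdots y_M))\ge e^{-2M\delta_m}.\tag{2}$$
Consider $\mathcal V(A;y_1)$, the events $\mathcal V(A;y_{j-1}y_j)$ for $2\le j\le M$, and $\mathcal H(A;y_j)$ for $1\le j\le M-1$. Each has probability at least $e^{-\delta_m}$ (the first because $P_\omega(\mathcal V(A;\sigma w))\ge e^{-\delta_m}$ and the law is invariant under even time shifts). By Harris they all occur with probability at least $e^{-(2M-1)\delta_m}$. Then the paths of $y_{j-1}y_j$ and of $y_jy_{j+1}$ (for $j=1$: of $y_1$ and of $y_1y_2$) both span $y_j$, and (G1) switches from one to the next within $y_j$.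

**Step 4: from $m$ to $n=m+1$.** *Vertical.* $\sigma w$ consists of $12$ $m$-rows, so by (2) each of the two sub-blocks of $A$ carries a spanning path with probability at least $e^{-24\delta_m}$. These two events are independent, so both fail with probability at most $(24\delta_m)^2$, and $1-576\delta_m^2\ge e^{-1152\delta_m^2}\ge e^{-\delta_m/2}=e^{-\delta_n}$, as $1152\,\delta\le\frac12$.

*Horizontal.* Let $A=A^1\cup A^2$. In each of the six $m$-rows $y$ of $\sigma$ the event $\mathcal C^\to(A^1,A^2;y)$ gives a left–right crossing of $A$. All six fail with probability at most $\delta_m^6$. The same holds for right–left, so $P_\omega(\mathcal H(A;\sigma))\ge1-2\delta_m^6\ge e^{-4\delta_m^6}\ge e^{-\delta_n}$.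

*Crossing.* Let $A=A^1\cup A^2$, $A'=A'^1\cup A'^2$ and let $y_0y_1y_2$ be three consecutive $m$-rows in $\sigma$. By Harris the events
$$\mathcal C^\to(A^1,A^2;y_0),\quad\mathcal V(A^2;y_0y_1),\quad\mathcal C^\to(A^2,A'^1;y_1),\quad\mathcal V(A'^1;y_1y_2),\quad\mathcal C^\to(A'^1,A'^2;y_2)$$
all occur with probability at least $e^{-5\delta_m}$. Then we cross: follow the first crossing from the left end of $A$ until it meets the path in $A^2$, follow that one into $y_1$, pass by (G2) to the path in $A'^1$, follow it until it meets the last crossing, and follow that one to the right end of $A'$. There are two disjoint triples of $m$-rows in $\sigma$, so crossing fails with probability at most $(5\delta_m)^2$, and $1-25\delta_m^2\ge e^{-50\delta_m^2}\ge e^{-\delta_n}$. The direction $\leftarrow$ is the same with left and right interchanged. This proves (1).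

**Step 5: one path through all scales.** Let $I^{(n)}=\{0,\dots,2^n-1\}$ and let $w^{(n)}_1,w^{(n)}_2$ be the first two $n$-rows from time $0$. By (2), (1), Harris for finitely many events and passage to the limit, all events $\mathcal V(I^{(n-1)};w^{(n)}_1w^{(n)}_2)$ and $\mathcal H(I^{(n)};w_2^{(n)})$, $n\ge1$, occur together with probability at least $\exp(-\sum_{n\ge1}(24\delta_{n-1}+\delta_n))>0$. Let $\gamma_n$ be a path in $I^{(n-1)}$ spanning $w^{(n)}_1w^{(n)}_2$. Since $w^{(n)}_1w^{(n)}_2\subset w_1^{(n+1)}$, both $\gamma_n$ and $\gamma_{n+1}$ span $w_2^{(n)}$ and lie in $I^{(n)}$ there, so (G1) leads from $\gamma_n$ to $\gamma_{n+1}$ within $w_2^{(n)}$. The intervals $w_2^{(n)}\subset w_1^{(n+1)}$ and $w_2^{(n+1)}$ are disjoint and ordered, so the switches concatenate to an infinite open path. $\square$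

What happens in a random environment, where gaps and runs of bad times are unbounded?

## 2. Random environment: two theorems, a first-moment bound and a 0–1 law

**Theorem 2.** Let $q^{(t)},q^{(x)}\in(0,1)$.

(a) If $\bar\varphi:=\sum_{k\in\mathbb Z}\varphi(|k|)<\infty$, then for $p<1/\bar\varphi$ there is a.s. no infinite open path.

(b) If there are $c_\varphi>0$ and $\alpha\in(0,\infty)$ with $\varphi(j)\ge c_\varphi e^{-\alpha j}$ for all $j\ge1$, then there is $p_2<1$ such that the model percolates for all $p\in(p_2,1)$.

Consequently, for $\varphi(j)=e^{-\alpha j}$ and every $\alpha>0$ (in particular every $\alpha>1$) the model has a phase transition, with $p_1=1/\bar\varphi=\tanh(\alpha/2)$.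

Here $p_1\le p_2$ is automatic, since (a) and (b) exclude each other.

**Theorem 3.** Let $\varphi$ be nonincreasing with $\sum_jj^{1+\eta}\varphi(j)<\infty$ for some $\eta>0$.

- If $\limsup_j\frac1j\log\frac1{\varphi(j)}<\infty$, there is a phase transition for all $q^{(t)},q^{(x)}\in(0,1)$.
- If $\limsup_j\frac1j\log\frac1{\varphi(j)}=\infty$ (with $\log\frac10=\infty$), then for all $q^{(t)},q^{(x)}\in(0,1)$ and all $p<1$ there is a.s. no infinite open path.

So exponential decay is the borderline. Theorem 3 is proved in Section 11; everything before it serves Theorem 2.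

**Proof of Theorem 2(a).** We count paths. The vertices of a path are distinct, and so are its edges, so given the environment the probability that a given path is open is a product. The sum over $y$ of the opening probabilities of $(t,x)\to(t+1,y)$ is $\bar\varphi$ if $t$ is good and $1\le\bar\varphi$ if $t$ is bad; each vertex is open with probability at most $p$. So the expected number of open paths with $n$ edges from a fixed vertex is at most $p^{n+1}\bar\varphi^{\,n}\to0$ when $p\bar\varphi<1$. Hence a.s. no infinite open path starts at that vertex; take the countable union over vertices. For $\varphi(j)=e^{-\alpha j}$, $\bar\varphi=1+\frac{2e^{-\alpha}}{1-e^{-\alpha}}=\frac{1+e^{-\alpha}}{1-e^{-\alpha}}=\coth(\alpha/2)$. $\square$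

**Positive probability is enough for (b).** Realize everything from $(\mathbb T_t)$, $(\mathbb X_x)$ and i.i.d. uniform variables on vertices and edges. The shift by $(1,1)$ acts on times, sites, vertices and edges, and all its orbits are infinite. So it acts as a product of Bernoulli shifts and is ergodic. The event that an infinite open path exists is invariant, so its probability is $0$ or $1$. For (b) it therefore suffices that this probability is positive.

## 3. Where the induction breaks, and the costs it must carry

If $p$ were $1$ there would be nothing to prove: every good site would carry an infinite vertical path. For $p<1$ a single column dies at an exponential rate, and survival depends on moving between columns, which is possible only at good times and across gaps.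

The sensible first attempt is to run the induction of Section 1 with a large $\ell$ and $p$ close to $1$. It stops already at level $0$. The crossing bound in Step 2 needs $1-(1-\frac12\varphi(G_i))^{\ell-1}\ge e^{-\delta}$ for *every* $i$. But the $G_i$ are i.i.d. with $P(G=g)=q^{(x)}(1-q^{(x)})^{g-1}$, so if $\varphi(j)\to0$, then for every $\ell$ infinitely many $i$ violate this. In time, a basic block of length $2\ell$ that contains bad times cannot be counted on for crossings, and arbitrarily long sequences of such blocks occur. No choice of $\ell$ and $p$ removes the exceptions; it only makes them rare.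

So we organize the hierarchy around the exceptions. An $n$-block will again be two $(n-1)$-blocks, but only two that are separated by a *good* barrier; bad barriers are left *between* $n$-blocks. An $n$-row will end only when $k$ good $(n-1)$-rows in succession have been seen; bad rows are absorbed into it. Then the horizontal crossing of an $n$-block during $k$ good rows is as easy as before. The price is that barriers and rows now carry a *cost*: "cost $x$" means that the relevant event has probability at least $e^{-x}$. Costs of bad objects pass to the next level, where $K$ independent attempts of cost $x$ have cost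
$$f_K(x)=-\log\bigl(1-(1-e^{-x})^K\bigr).$$
For small $x$ this is about $x^K$, a large gain. For large $x$ it is about $x-\log K$, only a fixed discount. Three points decide the form of the proof.

First, a cost alone is not enough in space. An $n$-barrier may contain $c$ bad $(n-1)$-barriers in a row. If they are crossed one per $(n-1)$-row and $c>k$, this schedule does not fit into the $k$ rows at the end of an $n$-row, whatever the probabilities. So a barrier also carries an integer *delay* $D$: if $D\ge1$, it is crossed during $D$ further rows, by a path that survives all of them.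

Second, time and space costs differ. The smallest row cost will be $U_0=2\ell(J_0+1)\log\frac1p$ with $J_0$ geometric, so $E[e^{\lambda U_0}]<\infty$ for *any* prescribed $\lambda$ once $p$ is close to $1$. The smallest barrier cost $Z_0$ has $e^{Z_0}=\bigl(1-(1-\frac12\varphi(G))^{\ell-1}\bigr)^{-1}\ge\frac{2}{(\ell-1)\varphi(G)}$, because $1-(1-y)^n\le ny$. For $\varphi(j)=e^{-\alpha j}$ this gives $E[e^{\mu Z_0}]=\infty$ whenever $\mu\alpha\ge b:=-\log(1-q^{(x)})$, for every $\ell$. So $\lambda$ is free but $\mu$ is bounded by the environment. In time a fixed discount $c_1$ becomes the factor $e^{-\lambda c_1}$, as small as we like, so *two* parallel columns per block suffice. In space the factor must come from *many* attempts: it will be of order $k^{-\mu/2}$, small for large $k$.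

Third, the gain must beat the number of ways in which bad objects combine. In time this number will turn out to be of order $k$, and $\lambda$ is chosen after $k$. In space it will be of order $\Gamma=e^{3\mu}$, which does not involve $k$. So the choice of constants is not circular.

## 4. The discount $f_K$ and the constants

$K\ge1$ is an integer and $x\ge0$. Note that $f_K(x)$ increases in $x$.

**Lemma 4.** (i) $f_K(x)\le x$. (ii) If $K\ge2$ and $x\le\frac12$, then $f_K(x)\le2x^K$. (iii) $f_2(x)=x-\log(2-e^{-x})$, so $x-\log2\le f_2(x)$. (iv) For $\mu>0$ there is $C_1=C_1(\mu)$ with $e^{\mu f_K(x)}-1\le C_1K^{-\mu/2}e^{\mu x}$ for all $K\ge1$, $x\ge0$.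

*Proof.* (i) $(1-e^{-x})^K\le1-e^{-x}$. (ii) $(1-e^{-x})^K\le x^K\le\frac14$ and $-\log(1-y)\le2y$ for $y\le\frac12$. (iii) $1-(1-e^{-x})^2=e^{-x}(2-e^{-x})$.

(iv) Suppose first $e^{-x}\ge K^{-1/2}$. Then $(1-e^{-x})^K\le e^{-Ke^{-x}}\le e^{-\sqrt K}\le e^{-1}<\frac12$, so $f_K(x)\le2e^{-\sqrt K}\le2$. From $e^z-1\le ze^z$ we get $e^{\mu f_K(x)}-1\le2\mu e^{2\mu}e^{-\sqrt K}\le CK^{-\mu/2}$ with $C=C(\mu)$, because $K^{\mu/2}e^{-\sqrt K}$ is bounded; and $e^{\mu x}\ge1$. Suppose now $y=e^{-x}<K^{-1/2}$. Then $(1-y)^K\le e^{-Ky}\le e^{-\sqrt Ky}$. With $z=\sqrt Ky\in[0,1]$ we have $1-e^{-z}\ge z-\frac{z^2}2\ge\frac z2$, so $e^{\mu f_K(x)}=\bigl(1-(1-y)^K\bigr)^{-\mu}\le(\tfrac12\sqrt Ky)^{-\mu}=2^\mu K^{-\mu/2}e^{\mu x}$. Take $C_1=\max(C,2^\mu)$. $\square$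

From now on assume the hypothesis of Theorem 2(b), and put $b=-\log(1-q^{(x)})>0$, so $P(G=g)=q^{(x)}e^{-b(g-1)}$. The constants are chosen in this order.

1. $\mu=b/(2\alpha)$, $\Gamma=e^{3\mu}$, $C_1=C_1(\mu)$.
2. An integer $k\ge128$ with $8\Gamma\kappa_2\le\frac1{16}$, where $\kappa_2=\max\{40\cdot2^{-k/8},\ (1-e^{-\mu/4})^{-1}C_1(2/k)^{\mu/2},\ (1-e^{-\mu/4})^{-1}e^{-\mu k/5}\}$. All three terms tend to $0$ as $k\to\infty$. In particular $\kappa_2\le1$.
3. $\kappa=\frac1{64k}$, $s_1=\frac\kappa{98k^2}$, $c_1=\log(2-e^{-s_1})>0$, and $\lambda>0$ with $e^{-\lambda s_1}\le\frac12$ and $2e^{-\lambda c_1}\le\kappa$.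
4. $\delta>0$ with $\delta\le\frac1{64k^2}$ and $6\lambda k\delta\le\log2$. Put $\delta_n=\delta2^{-n}$.
5. $\varpi>0$ with $4e^{\mu/4}\Gamma^2\mu^{-2}\varpi\delta^{-2}\le\frac1{16}$, $\Gamma\varpi(1+\frac1{\mu\delta})\le\frac12$ and $\frac{2\varpi}{\mu\delta}\le\frac12$; and $\psi>0$ with $4k\psi(1+\frac1{\lambda\delta})\le1$.
6. $\ell\ge2$ with $E[e^{\mu Z_0}-1]\le\varpi$, where $Z_0=-\log\bigl(1-(1-\frac12\varphi(G))^{\ell-1}\bigr)$. This is possible by dominated convergence: $Z_0\to0$ pointwise as $\ell\to\infty$ because $\varphi(G)>0$, and $e^{\mu Z_0}\le(\frac12\varphi(G))^{-\mu}\le(2/c_\varphi)^\mu e^{\mu\alpha G}=(2/c_\varphi)^\mu e^{bG/2}$, which is integrable.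
7. $p<1$ so close to $1$ that $p^2\ge\frac12$, $p\ge e^{-\delta}$ and $E[p^{-2\ell\lambda(J_0+1)}]-1\le\psi$, where $J_0\ge1$ is geometric with success probability $(q^{(t)})^{2\ell}$. These conditions are monotone in $p$ and hold for $p$ close to $1$, so they hold for all $p\in(p_2,1)$ for some $p_2<1$.

Below, $m$ always denotes $n-1$.

## 5. Rows and buffers

Cut the times $t\ge0$ into basic blocks of length $2\ell$, starting at $0$. Words are finite $0$–$1$ words of length divisible by $2\ell$, read as values of $\mathbb T$ from an even time on; a word read from time $a$ occupies $a,\dots,a+(\text{length})-1$.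

**Definition (level $0$).** The only $0$-*buffer* is $1^{2\ell}$. A $0$-*row* $w$ is a concatenation of basic blocks of which the last, and only the last, is $1^{2\ell}$. If it has $J$ blocks, $U_0(w):=2\ell(J+1)\log\frac1p$. Its terminal buffer $\sigma(w)$ is its last block.

**Definition (level $n\ge1$).** An $m$-row $w$ is *good* if $U_m(w)\le\delta_m$, else *bad*. An $n$-*buffer* is a concatenation of $k$ good $m$-rows. An $n$-*row* is $w=w_1\cdots w_J$ with $m$-rows $w_i$, where $J$ is the first index such that the last $k$ of $w_1,\dots,w_J$ are all good; so $J\ge k$. Its terminal buffer is $\sigma(w)=w_{J-k+1}\cdots w_J$. Put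
$$X_n(w)=2k\delta_m+\sum_{i=1}^J\bigl(U_m(w_i)+\delta_m\bigr),\qquad U_n(w)=f_2(X_n(w)),\qquad\text{so } X_n(w)\le U_n(w)+\log2.\tag{3}$$

*Example.* For illustration only, let block length be $2$ and $k=2$. The word $11\,|\,01\,|\,00\,|\,11\,|\,11\,|\,11$ splits into the $0$-rows $11$, $010011$, $11$, $11$, with $J=1,3,1,1$. If the rows with $J=1$ are good and the one with $J=3$ is bad, the first $1$-row consists of all four $0$-rows and its terminal buffer is $1111$, the last two.

Every row, good or bad, ends with a buffer of its level. The cost $U_n$ is well defined, because no row is a proper prefix of another row of the same level. At level $0$ a row is determined by the first block $1^{2\ell}$. If the claim holds at level $m$ and an $n$-row $w$ is a prefix of an $n$-row $w'$, then their $m$-rows agree one after the other as long as $w$ lasts, and the rule "first index $J$" gives $w=w'$. So a word has at most one decomposition into rows of a given level.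

The random sequence $\mathbb T_0,\mathbb T_1,\dots$ is parsed from time $0$ into $0$-rows, these into $1$-rows, and so on. The basic blocks are i.i.d., so the $0$-rows are i.i.d. Suppose the $m$-rows are i.i.d. with $P(\text{good})>0$; Section 8 proves this level by level. Then the ends of successive $n$-rows are a.s. finite stopping times of the $m$-row sequence, and each $n$-row is the same function of the $m$-rows after the previous stopping time; by the strong Markov property the $n$-rows are i.i.d. Each $n$-row is a union of consecutive $m$-rows, and the first $n$-row begins with the first $m$-row.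

## 6. Blocks and barriers

For each $n$ we build a sequence $A_0,b_0,A_1,b_1,\dots$ of $n$-*blocks* $A_j$ (intervals of indices) and $n$-*barriers* $b_j$ (the possibly empty set of indices between $A_j$ and $A_{j+1}$). Each barrier carries a cost $Z_n(b)\ge0$ and a delay $D_n(b)\in\{0,1,\dots\}$. Put $\tilde Z_n=Z_n+D_n$. The barrier is *good* if $\tilde Z_n(b)\le\delta_n$, which forces $D_n(b)=0$, and *bad* otherwise.

**Definition (level $0$).** $A_i=\{i\}$, $b_i=\emptyset$, $D_0(b_i)=0$, $Z_0(b_i)=-\log\bigl(1-(1-\frac12\varphi(G_i))^{\ell-1}\bigr)$.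

**Definition (level $n\ge1$).** Scan the level-$m$ sequence, starting with an attempt at $j=0$. *Attempt at $j$*: if $b_j$ is good, $A_j\cup b_j\cup A_{j+1}$ becomes an $n$-block with sub-blocks $A_j,A_{j+1}$, and the next attempt is at $j+2$; if $b_j$ is bad, the next attempt is at $j+1$. (Level-$m$ blocks before the first success are not used.) The $n$-barrier between consecutive $n$-blocks $A_j\cup b_j\cup A_{j+1}$ and $A_{j'}\cup b_{j'}\cup A_{j'+1}$ has *components* $b_{j+1},\dots,b_{j'-1}$, relabeled $b_1,\dots,b_c$. Here $c\ge1$; $b_1$ is arbitrary, since no attempt is made at it, and $b_2,\dots,b_c$ are bad. With $Z_i=Z_m(b_i)$ and $D_i=D_m(b_i)$ set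
$$N_1=c+\sum_iD_i,\qquad N=N_1+2.$$

- If $N\le k/2$: $D_n=0$, $K=\lfloor k/N\rfloor\ge2$, $Z_n=f_K(x)$ with $x=\sum_iZ_i+2\delta_mN$.
- If $N>k/2$: $D_n=1+\lceil N_1/k\rceil$, $Z_n=\sum_iZ_i+D_n\log2$.

Here $N$ is the number of $m$-rows needed for crossing the components and the two good barriers inside the adjacent $n$-blocks. If $k$ rows leave room for at least two tries, we try $K$ times; otherwise we cross once, slowly.

*Example.* Let $m=0$ and let $b_0,\dots,b_4$ be bad, good, bad, bad, good. The attempt at $0$ fails and the one at $1$ succeeds: the first $1$-block is $A_1\cup b_1\cup A_2=\{1,2\}$. The attempt at $3$ fails and the one at $4$ succeeds: the next $1$-block is $\{4,5\}$. The $1$-barrier between them is the set $\{3\}$, with components $b_2,b_3$; so $c=2$, $N_1=2$, $N=4$, $D_1=0$, $K=\lfloor k/4\rfloor$, $x=Z_0(b_2)+Z_0(b_3)+8\delta_0$.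

**Law of the barriers.** *For each $n$ the pairs $\xi^{(n)}_j=(Z_n,D_n)(b_j)$, $j\ge0$, are i.i.d.* For $n=0$ this is clear. Suppose it holds at level $m$ and $\beta'_m:=P(m\text{-barrier bad})<1$, which Section 9 proves level by level. Let $\tau_0$ be the first $j\ge0$ with $b_j$ good and $\tau_{r+1}$ the first $j\ge\tau_r+2$ with $b_j$ good. These are a.s. finite stopping times, the successive $n$-blocks are $A_{\tau_r}\cup b_{\tau_r}\cup A_{\tau_r+1}$, and the $r$-th $n$-barrier has $(Z_n,D_n)$ equal to a fixed function of $(\xi^{(m)}_{\tau_r+1},\dots,\xi^{(m)}_{\tau_{r+1}-1})$. By the strong Markov property these segments are i.i.d. Moreover, in a segment $P(c-1=i)=\beta_m'^{\,i}(1-\beta'_m)$, $b_1$ has the unconditional law, $b_2,\dots,b_c$ have the law conditioned on being bad, and all of these are independent.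

## 7. Estimates in a fixed environment

A buffer or row also denotes the time interval where it is read. Let $b$ be a barrier between blocks $A$ (left) and $A'$ (right), with hull $A\cup b\cup A'$. We write $\mathcal C^\to(b;\sigma)=\mathcal C^\to(A,A';\sigma)$, and for $D\ge1$ we need one more event.

- $\mathcal L^\to(b;\sigma w_1\cdots w_D)$: there is an open path in the hull spanning $\sigma w_1\cdots w_D$, lying in $A$ during $\sigma$ and in $A'$ during $\sigma(w_D)$.

$\mathcal C^\leftarrow$ and $\mathcal L^\leftarrow$ are the same with the roles of left and right interchanged.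

**Proposition 5.** For every gap sequence, every $n\ge0$, every $n$-block $A$, $n$-barrier $b$, $n$-buffer $\sigma$ and $n$-rows $w,w_1,w_2,\dots$ (with $\mathbb T$ reading the indicated words on the time interval considered, which starts at an even time):

- $(V_n)$ $P_\omega(\mathcal V(A;\sigma w))\ge e^{-U_n(w)}$.
- $(H_n)$ $P_\omega(\mathcal H(A;\sigma))\ge e^{-\delta_n}$.
- $(C_n)$ If $D_n(b)=0$: $P_\omega(\mathcal C^\to(b;\sigma))\ge e^{-Z_n(b)}$, and the same for $\mathcal C^\leftarrow$.
- $(L_n)$ If $D=D_n(b)\ge1$: $P_\omega(\mathcal L^\to(b;\sigma w_1\cdots w_D))\ge\exp\bigl(-Z_n(b)-\sum_{d=1}^DU_n(w_d)\bigr)$, and the same for $\mathcal L^\leftarrow$.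

Nothing is random here except the opening of vertices and edges; the statement concerns those blocks and barriers that exist for the given gaps. The proof is by induction on $n$. Its engine is a schedule for crossing several barriers one after the other.

**Lemma 6 (Chain Lemma).** Assume Proposition 5 at level $m$. Let $A_0,\dots,A_c$ ($c\ge1$) be consecutive $m$-blocks, $b_i$ the $m$-barrier between $A_{i-1}$ and $A_i$, $D_i=D_m(b_i)$. Let time read $\sigma_0y_1\cdots y_M$ with $\sigma_0$ an $m$-buffer, $y_j$ $m$-rows, $\sigma_j=\sigma(y_j)$. Let $0\le j_1$, $j_i+D_i<j_{i+1}$, $j_c+D_c\le M$.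

(i) If $j_1=0$, $D_1=0$, $j_c=M$, $D_c=0$: with $P_\omega$-probability at least
$$\exp\Bigl(-\sum_iZ_m(b_i)-\sum_{j=1}^M(U_m(y_j)+\delta_m)\Bigr)\tag{4}$$
there is an open path from the left end of $A_0$ to the right end of $A_c$ in the hull of $A_0\cup A_c$, during $\sigma_0y_1\cdots y_M$.

(ii) If $j_1\ge1$ and $j_c+D_c<M$: with probability at least (4) there is an open path in this hull spanning $\sigma_0y_1\cdots y_M$, lying in $A_0$ during $\sigma_0$ (and throughout $y_1$ up to the beginning of $\sigma_1$), and in $A_c$ during $y_j$ for all $j>j_c+D_c$.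

The same statements hold with left and right interchanged (blocks traversed from right to left).

*Example of a schedule.* Let $c=3$ and $(D_1,D_2,D_3)=(0,2,0)$. The tightest schedule from $j_1=0$ is $j=(0,1,4)$, with $M=4$. Barrier $b_1$ is crossed in $\sigma_0$; during $y_1$ we rest in $A_1$; $b_2$ is crossed during $\sigma_1y_2y_3$; during $y_4$ we rest in $A_2$; $b_3$ is crossed in $\sigma_4$.

*Proof.* **Step 1: list the events and their total cost.** Call row $j\in\{1,\dots,M\}$ *in transit* if $j_i<j\le j_i+D_i$ for some $i$; otherwise it is *resting*, at $A_{\iota(j)}$ with $\iota(j)=\#\{i:j_i<j\}$. Consider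

- $\mathcal C^\to(b_i;\sigma_{j_i})$ if $D_i=0$, and $\mathcal L^\to(b_i;\sigma_{j_i}y_{j_i+1}\cdots y_{j_i+D_i})$ if $D_i\ge1$;
- $\mathcal V(A_{\iota(j)};\sigma_{j-1}y_j)$ for resting $j$;
- $\mathcal H(A;\sigma_j)$ for each $1\le j\le M-1$ where (G1) is used in Step 2, with the block $A$ named there (at most one for each $j$).

By Proposition 5 at level $m$ and Harris, all occur with probability at least (4): each $Z_m(b_i)$ is charged once, each $U_m(y_j)$ is charged once (by the $\mathcal V$-event if $j$ rests, by the $\mathcal L$-event if it is in transit), and at most one $\delta_m$ is charged for each $j$.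

**Step 2: glue at $\sigma_j$ for $1\le j\le M-1$.**

*Case $j=j_i$.* Row $j$ rests at $A_{i-1}$, because $j_{i-1}+D_{i-1}<j_i$ and $j_{i'}\ge j$ for $i'\ge i$. If $D_i=0$, then $j_{i+1}\ge j+1$, so row $j+1$ rests at $A_i$; its $\mathcal V$-path spans $\sigma_jy_{j+1}$, the $\mathcal V$-path of row $j$ spans $\sigma_{j-1}y_j\supset\sigma_j$, and (G2) leads from the latter to the former. If $D_i\ge1$, the $\mathcal L$-path of $b_i$ lies in $A_{i-1}$ during $\sigma_j$, and we glue the $\mathcal V$-path of row $j$ to it by (G1) with $A=A_{i-1}$.

*Case $j=j_i+D_i$ with $D_i\ge1$.* This excludes the first case, as $j_i<j<j_{i+1}$. If $i<c$, then $j+1\le j_{i+1}$; in any case row $j+1$ rests at $A_i$. The $\mathcal L$-path lies in $A_i$ during $\sigma_j=\sigma(y_{j_i+D_i})$, and we glue it to the $\mathcal V$-path of row $j+1$ by (G1) with $A=A_i$.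

*Case $j_i<j<j_i+D_i$.* The $\mathcal L$-path simply continues; nothing is needed.

*All other $j$.* Row $j$ is resting and $j$ is no $j_i$. If row $j+1$ were in transit, $j_i<j+1\le j_i+D_i$ for some $i$, then $j_i\le j$ and $j_i\ne j$ give $j_i<j\le j_i+D_i$, so row $j$ would be in transit. So row $j+1$ rests, at the same block since no $j_i$ equals $j$. Use (G1) with this block.

The $\sigma_j$ are disjoint and ordered, and each path used between two switches spans both switching intervals, so the switches concatenate to a forward path.

**Step 3: the two ends.** (i) If $M=0$, then $c=1$ because the $j_i$ increase strictly, and the $\mathcal C$-path of $b_1$ is as required. If $M\ge1$, row $1$ rests at $A_1$. Start with the $\mathcal C$-path of $b_1$ in $\sigma_0$ from the left end of $A_0$ until it meets the $\mathcal V$-path of row $1$, which it does by (G2). Row $M=j_c$ rests at $A_{c-1}$; its $\mathcal V$-path spans $\sigma_M$ and meets the $\mathcal C$-path of $b_c$ there, which we follow to the right end of $A_c$.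

(ii) Since $j_1\ge1$, row $1$ rests at $A_0$. We start with its $\mathcal V$-path, which spans $\sigma_0y_1$; the first switch is in $\sigma_1$. All rows $j>j_c+D_c$ rest at $A_c$, and the switches at $\sigma_j$ for these $j$ stay in $A_c$.

For the opposite direction use $\mathcal C^\leftarrow,\mathcal L^\leftarrow$ in the same way. No reflection symmetry of the model is needed, since Proposition 5 at level $m$ contains both directions. $\square$

**Long survival in one block.** Assume Proposition 5 at level $m$. For $m$-rows $y_1\cdots y_M$ and an $m$-block $A$,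
$$P_\omega(\mathcal V(A;y_1\cdots y_M))\ge\exp\Bigl(-\sum_{j\le M}(U_m(y_j)+\delta_m)\Bigr).\tag{5}$$
Use $\mathcal V(A;y_1)$, $\mathcal V(A;\sigma_{j-1}y_j)$ for $2\le j\le M$ and $\mathcal H(A;\sigma_j)$ for $1\le j\le M-1$, with $\sigma_j=\sigma(y_j)$, and glue by (G1). For the first row, $P_\omega(\mathcal V(A;y_1))\ge e^{-U_m(y_1)}$. Indeed, by invariance under even time shifts this probability depends only on $A$, the gaps and the word $y_1$, and it is at least the probability of $\mathcal V(A;\sigma'y_1)$ when time reads $\sigma'y_1$ with the $m$-buffer $\sigma'=\sigma(y_1)$.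

**Proof of Proposition 5.**

**Level $0$: count vertices and trials.** $(V_0)$: the time interval has $2\ell(J+1)$ times; it suffices that the corresponding vertices of the single column are open, and $p^{2\ell(J+1)}=e^{-U_0(w)}$. $(H_0)$: the two ends coincide, one open vertex suffices, and $p\ge e^{-\delta_0}$. $(C_0)$: for $\to$ it suffices that for some even $t$ with $t,t+1\in\sigma$ the vertices $(t,i)$, $(t+1,i+1)$ and the edge between them are open; there are $\ell$ such $t$, all good because $\sigma=1^{2\ell}$, giving independent trials of success probability $p^2\varphi(G_i)\ge\frac12\varphi(G_i)$. For $\leftarrow$ there are $\ell-1$ odd $t$ with $t,t+1\in\sigma$. Both probabilities are at least $1-(1-\frac12\varphi(G_i))^{\ell-1}=e^{-Z_0}$. $(L_0)$ is void.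

Now let $n\ge1$, assume level $m$, and let $v_1\cdots v_k$ be the good $m$-rows forming $\sigma$; so $U_m(v_i)\le\delta_m$.

**$(V_n)$: two columns of blocks, either may survive.** Let $w=w_1\cdots w_J$. For each of the two disjoint sub-blocks $A^e$ of $A$, (5) applied to $v_1\cdots v_kw_1\cdots w_J$ gives
$$P_\omega(\mathcal V(A^e;\sigma w))\ge\exp\Bigl(-2k\delta_m-\sum_{i\le J}(U_m(w_i)+\delta_m)\Bigr)=e^{-X_n(w)}.$$
The two events live in disjoint regions, so they are independent, and $P_\omega(\mathcal V(A;\sigma w))\ge1-(1-e^{-X_n(w)})^2=e^{-U_n(w)}$.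

**$(H_n)$: $k$ tries across one good barrier.** Let $A=A^1\cup g\cup A^2$ with $g$ good, so $D_m(g)=0$ and $Z_m(g)\le\delta_m$. The events $\mathcal C^\to(g;\sigma(v_i))$, $i\le k$, are independent, each has probability at least $e^{-\delta_m}\ge1-\delta_m$, and each provides a left–right crossing of $A$. So the left–right crossing fails with probability at most $\delta_m^k$, and likewise the right–left one. Hence $P_\omega(\mathcal H(A;\sigma))\ge1-2\delta_m^k\ge e^{-4\delta_m^k}\ge e^{-\delta_m/2}=e^{-\delta_n}$, since $\delta_m^{k-1}\le\frac18$.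

**$(C_n)$: $K$ tries of a fast crossing.** Let $A=A^1\cup g\cup A^2$ and $A'=A'^1\cup g'\cup A'^2$, and let $b_1,\dots,b_c$ be the components of $b$. Apply Lemma 6(i) to the blocks from $A^1$ to $A'^2$ and the $c+2$ barriers $g,b_1,\dots,b_c,g'$ with the tight schedule: the first index is $0$, and each next index is the previous index plus the previous delay plus $1$. As $g,g'$ have delay $0$, the last index is $M=c+1+\sum D_i=N-1$. So $N$ consecutive $m$-rows are needed, and of the first only its terminal buffer. For rows among the $v_i$, (4) is at least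
$$\exp\Bigl(-\sum Z_i-2\delta_m-2\delta_m(N-1)\Bigr)=e^{-x},$$
where the first $2\delta_m$ pays for $g$ and $g'$. The resulting path goes from the left end of $A$ to the right end of $A'$. The $K=\lfloor k/N\rfloor$ disjoint groups of $N$ consecutive rows among $v_1,\dots,v_k$ give independent trials, so $P_\omega(\mathcal C^\to(b;\sigma))\ge1-(1-e^{-x})^K=e^{-Z_n}$. The case $\leftarrow$ is the same with left and right interchanged.

**$(L_n)$: one slow crossing that survives.** With the same notation let $y_1\cdots y_M$ be the $m$-rows of $w_1\cdots w_D$. Then $M\ge kD$ and $\sigma(w_D)=y_{M-k+1}\cdots y_M$. Stay in $A^2$ during $v_1\cdots v_k$ as in (5), requiring $\mathcal H(A^2;\sigma(v_i))$ for all $i\le k$; this costs at most $2k\delta_m$. Then apply Lemma 6(ii) with $\sigma_0=\sigma(v_k)$, blocks $A^2,\dots,A'^1$, barriers $b_1,\dots,b_c$ and schedule $j_1=1$, $j_{i+1}=j_i+D_i+1$. Both paths span $\sigma(v_k)$ and lie in $A^2$ there, so (G1) glues them. Here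
$$j_c+D_c=c+\sum D_i=N_1\le k(D-1)\le M-k<M,$$
so the path lies in $A'^1$ during the last $k$ rows, that is, during $\sigma(w_D)$; and it lies in $A^2$ during $\sigma$. By Harris and (3) the probability is at least
$$\exp\Bigl(-2k\delta_m-\sum Z_i-\sum_{j\le M}(U_m(y_j)+\delta_m)\Bigr)\ge\exp\Bigl(-\sum Z_i-\sum_{d\le D}X_n(w_d)\Bigr)\ge\exp\Bigl(-Z_n-\sum_{d\le D}U_n(w_d)\Bigr).$$
The first inequality holds because $\sum_dX_n(w_d)=2kD\delta_m+\sum_j(U_m(y_j)+\delta_m)$ and $D\ge1$; the second is $X_n\le U_n+\log2$ together with $Z_n=\sum Z_i+D\log2$. The case $\leftarrow$ is the same with left and right interchanged. $\square$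

It remains to show that costs of rows and barriers stay under control in a random environment.

## 8. Exponential moments of row costs

For a random $n$-row let $\beta_n=P(U_n>\delta_n)$ and $\Psi_n=E[(e^{\lambda U_n}-1)\mathbf 1\{U_n>\delta_n\}]$. Since $e^{\lambda U}-1\ge\lambda U$, we have $\beta_n\le\Psi_n/(\lambda\delta_n)$.

**Lemma 7.** $\Psi_n\le\psi8^{-n}$ and $\beta_n\le\psi4^{-n}/(\lambda\delta)$ for all $n\ge0$. In particular $2k(\Psi_n+\beta_n)\le\frac12$, so $\beta_n<1$.

*Proof.* The second bound follows from the first, and the last one from $4k\psi(1+\frac1{\lambda\delta})\le1$. We prove the first by induction; the bound $\beta_m<1$ also makes the $n$-rows i.i.d. and a.s. finite, as announced in Section 5.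

**Step 1: level $0$.** The number of blocks of a $0$-row has the law of $J_0$, so $\Psi_0\le E[p^{-2\ell\lambda(J_0+1)}]-1\le\psi$.

**Step 2: describe an $n$-row by its bad $m$-rows.** Let $B$ be the number of bad $m$-rows in the $n$-row and $s$ the sum of their $U_m$. The scan consists of independent attempts to see $k$ good rows in succession, each failing attempt ending with its first bad row. With $\rho=1-(1-\beta_m)^k\le k\beta_m$ we get $P(B=i)=\rho^i(1-\rho)$; given $B$, the values $U_m$ of the bad rows are independent with the law conditioned on bad; and $J\le k(B+1)$, as each attempt uses at most $k$ rows. Good rows have $U_m\le\delta_m$, so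
$$s\le X_n\le s+2k\delta_m+2J\delta_m\le s+2k\delta_m(B+2).$$

**Step 3: no bad sub-row makes a good row.** If $B=0$, then $X_n\le4k\delta_m\le\frac12$, and Lemma 4(ii) gives $U_n\le2X_n^2\le32k^2\delta_m^2\le\delta_m/2=\delta_n$.

**Step 4: a discount for $B\ge1$.** Now $B+2\le3B$ and $s\ge B\delta_m$, so $X_n\le s+6kB\delta_m\le7ks$. We claim
$$e^{\lambda U_n}-1\le\kappa2^B(e^{\lambda s}-1).\tag{6}$$
If $s\le s_1$, then $X_n\le7ks_1\le\frac12$ and $U_n\le2X_n^2\le98k^2s_1s=\kappa s$; by convexity and $\kappa\le1$, $e^{\lambda\kappa s}-1\le\kappa(e^{\lambda s}-1)$, which gives (6). If $s>s_1$, then $X_n>s_1$, so $U_n=X_n-\log(2-e^{-X_n})\le X_n-c_1$. Also $e^{\lambda s}\ge2$, so $e^{\lambda s}\le2(e^{\lambda s}-1)$. Using $6\lambda k\delta_m\le\log2$,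
$$e^{\lambda U_n}\le e^{-\lambda c_1}e^{6\lambda k\delta_mB}e^{\lambda s}\le e^{-\lambda c_1}2^B\cdot2(e^{\lambda s}-1)\le\kappa2^B(e^{\lambda s}-1).$$

**Step 5: sum over $B$.** If $\beta_m=0$, then $B=0$ a.s. and $\Psi_n=0$. Otherwise put $a=E[e^{\lambda U_m};\text{bad}]=\Psi_m+\beta_m$ and $\theta=\rho/\beta_m\le k$, so $2\theta\beta_m\le2\theta a\le\frac12$. Given $B=i$, $E[e^{\lambda s}]=(a/\beta_m)^i$, and we obtain two geometric series:
$$E[2^B(e^{\lambda s}-1)]=\frac{1-\rho}{1-2\theta a}-\frac{1-\rho}{1-2\theta\beta_m}=\frac{(1-\rho)\,2\theta\,\Psi_m}{(1-2\theta a)(1-2\theta\beta_m)}\le8k\Psi_m.$$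
By Step 3 and (6), $\Psi_n\le8k\kappa\Psi_m=\Psi_m/8$. $\square$

## 9. Exponential moments of barrier costs

For a random $n$-barrier let $\beta'_n=P(\tilde Z_n>\delta_n)$ and $\Omega_n=E[(e^{\mu\tilde Z_n}-1)\mathbf 1\{\tilde Z_n>\delta_n\}]$; then $\beta'_n\le\Omega_n/(\mu\delta_n)$.

**Lemma 8.** $\Omega_n\le\varpi8^{-n}$ and $\beta'_n\le\varpi4^{-n}/(\mu\delta)$ for all $n\ge0$; hence $\beta'_n<1$ and $\sum_n\beta'_n\le\frac12$.

*Proof.* The bound on $\beta'_n$ follows from that on $\Omega_n$; then $\beta'_n\le\frac14$ and $\sum_n\beta'_n\le\frac43\cdot\frac{\varpi}{\mu\delta}\le\frac12$ by item 5 of the constants. For $n=0$, item 6 gives $\Omega_0\le\varpi$. Let $n\ge1$ and assume level $m$; as $\beta'_m<1$, the law in Section 6 is available.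

**Step 1: notation for an $n$-barrier with components $b_1,\dots,b_c$.** Let $B$ be the number of bad components, $S=\sum_{\rm bad}\tilde Z_i$, $S_Z=\sum_{\rm bad}Z_i$. At most one component, namely $b_1$, is good, and then it has $Z\le\delta_m$ and $D=0$. So $c\le B+1$ and $S=S_Z+\sum_iD_i$.

**Step 2: no bad component makes a good barrier.** If $B=0$, then $c=1$, $N=3\le k/2$, $K\ge2$, $x\le7\delta_m\le\frac12$, and $Z_n\le2x^K\le2x^2\le98\delta_m^2\le\delta_m/2=\delta_n$, while $D_n=0$.

From here on $B\ge1$. Then $c\le2B$, $N=c+2+\sum D_i\le4B+\sum D_i$, and if $N\le k/2$,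
$$x\le S_Z+\delta_m+2\delta_m\Bigl(4B+\sum D_i\Bigr)\le S_Z+9B\delta_m+2\delta_m\sum D_i\le S+9B\delta_m.\tag{7}$$

**Step 3: slow crossings ($N>k/2$) are long, and length gives a discount.** Here $N_1>k/2-2\ge k/4$, so $D_n\le2+N_1/k\le9N_1/k$. Since $9(1+\log2)\le16$ and $k\ge128$,
$$\tilde Z_n=\sum Z_i+(1+\log2)D_n\le\sum Z_i+\frac{16N_1}k\le\sum Z_i+\tfrac18\Bigl(c+\sum D_i\Bigr).$$
As $\sum D_i=N_1-c\ge\frac k4-c$, we may write $\frac18\sum D_i\le\sum D_i-\frac78(\frac k4-c)$ and get
$$\tilde Z_n\le\sum Z_i+\sum D_i-\tfrac78\bigl(\tfrac k4-c\bigr)+\tfrac c8\le S+\delta_m+c-\tfrac{7k}{32}\le S+3B-\tfrac k5.$$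
So $e^{\mu\tilde Z_n}-1\le e^{-\mu k/5}\Gamma^Be^{\mu S}$.

**Step 4: fast crossings ($N\le k/2$) gain from many attempts.** Now $\tilde Z_n=f_K(x)$ with $K=\lfloor k/N\rfloor\ge k/(2N)$. By Lemma 4(iv), (7) and $N^{\mu/2}\le e^{\mu N/2}\le e^{\mu(2B+\frac12\sum D_i)}$,
$$e^{\mu\tilde Z_n}-1\le C_1\bigl(\tfrac2k\bigr)^{\mu/2}\exp\Bigl(\mu\bigl[S_Z+(\tfrac12+2\delta)\sum D_i+(2+9\delta)B\bigr]\Bigr)\le C_1\bigl(\tfrac2k\bigr)^{\mu/2}\Gamma^Be^{\mu S}.$$

**Step 5: replace $e^{\mu S}$ by $e^{\mu S}-1$ where possible.** If $S\ge\frac14$, then $e^{\mu S}\le(1-e^{-\mu/4})^{-1}(e^{\mu S}-1)$, and Steps 3 and 4 give $e^{\mu\tilde Z_n}-1\le\kappa_2\Gamma^B(e^{\mu S}-1)$.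

Let $S<\frac14$. Then all $D_i=0$, because $S\ge\sum D_i$. If $B=1$, then $N\le4\le k/2$, $K\ge\lfloor k/4\rfloor\ge k/8$, and $x\le S+9\delta_m\le\min(10S,\frac12)$ because $S>\delta_m$. So
$$Z_n\le2x^K\le2x\,2^{-(K-1)}\le40\cdot2^{-k/8}S\le\kappa_2S,$$
and by convexity (with $\kappa_2\le1$) $e^{\mu\tilde Z_n}-1\le\kappa_2(e^{\mu S}-1)$. If $B\ge2$, we settle for less: for $N>k/2$ Step 3, and for $N\le k/2$ the bound $Z_n\le x\le S+3B$, give $e^{\mu\tilde Z_n}-1\le\Gamma^Be^{\mu/4}$. Altogether
$$\Omega_n\le\kappa_2E[\Gamma^B(e^{\mu S}-1)]+e^{\mu/4}E[\Gamma^B;B\ge2].\tag{8}$$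

**Step 6: compute the two expectations.** Write $\beta'=\beta'_m$ and $a=E[e^{\mu\tilde Z_m};\text{bad}]=\Omega_m+\beta'$. By item 5, $\Gamma\beta'\le\Gamma a\le\frac12$. The first component is unconditioned and contributes the factor $1-\beta'+\Gamma a$; the number $c-1$ of the others is geometric, and they are bad. So $E[\Gamma^Be^{\mu S}]=F(a)$ and $E[\Gamma^B]=F(\beta')$ with
$$F(y)=\frac{(1-\beta'+\Gamma y)(1-\beta')}{1-\Gamma y}=(1-\beta')\Bigl[\frac{2-\beta'}{1-\Gamma y}-1\Bigr].$$
Hence
$$E[\Gamma^B(e^{\mu S}-1)]=\frac{(1-\beta')(2-\beta')\Gamma\Omega_m}{(1-\Gamma a)(1-\Gamma\beta')}\le8\Gamma\Omega_m.$$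
For $i\ge1$, distinguishing whether $b_1$ is bad or good, $P(B=i)=\beta'\cdot\beta'^{\,i-1}(1-\beta')+(1-\beta')\beta'^{\,i}(1-\beta')\le2\beta'^{\,i}$, so $E[\Gamma^B;B\ge2]\le2\sum_{i\ge2}(\Gamma\beta')^i\le4(\Gamma\beta')^2$.

**Step 7: close the recursion.** Insert this into (8) and use $8\Gamma\kappa_2\le\frac1{16}$, $\beta'_m\le2^m\Omega_m/(\mu\delta)$ and $\Omega_m\le\varpi8^{-m}$:
$$\Omega_n\le\tfrac1{16}\Omega_m+4e^{\mu/4}\Gamma^2\frac{4^m\Omega_m^2}{\mu^2\delta^2}\le\tfrac1{16}\varpi8^{-m}+\tfrac1{16}\varpi16^{-m}\le\tfrac18\varpi8^{-m}=\varpi8^{-n}.\qquad\square$$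

## 10. An infinite path across all levels

We prove Theorem 2(b) as in Step 5 of Section 1, with rows and blocks now given by the environment.

**Step 1: choose a good space environment.** The first $m$-barrier $b_0^{(m)}$ has the law of a generic $m$-barrier (Section 6). So by Lemma 8, with probability at least $1-\sum_m\beta'_m\ge\frac12$, $b^{(m)}_0$ is good for every $m\ge0$. On this event the attempt at $j=0$ succeeds at every level, so the first $n$-blocks $I^{(n)}$ satisfy $I^{(0)}=\{0\}$ and $I^{(n-1)}\subset I^{(n)}$ for all $n\ge1$. Fix such $\mathbb X$.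

**Step 2: the total time cost is finite.** Let $w^{(n)}_1,w^{(n)}_2$ be the first two $n$-rows from time $0$, and $Y_n$ the sum of $U_m+\delta_m$ over all $m$-rows in $w^{(n)}_1w^{(n)}_2$. With $B,s$ as in Section 8, each of the two $n$-rows contributes at most $s+2J\delta_m\le s+2k\delta_m(B+1)$. By Lemma 7, $\rho\le k\beta_m\le\frac14$, so $E[B]=\frac\rho{1-\rho}\le\frac43\rho\le1$. If $\beta_m>0$, then
$$E[s]=E[B]\,E[U_m\mid\text{bad}]\le\tfrac43k\beta_m\cdot\frac{\Psi_m}{\lambda\beta_m}\le\frac{2k\Psi_m}\lambda,$$
and if $\beta_m=0$, then $s=0$ a.s. So $E[Y_n]\le8k\delta_m+4k\Psi_m/\lambda$, which is summable in $n$, and $\sum_nY_n<\infty$ a.s. Fix such $\mathbb T$; it is independent of $\mathbb X$.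

**Step 3: require one survival and one gluing event per level.** By (5), $(H_n)$, Harris for finitely many events and passage to the limit, all events
$$\mathcal V\bigl(I^{(n-1)};w^{(n)}_1w^{(n)}_2\bigr),\qquad\mathcal H\bigl(I^{(n)};\sigma(w^{(n)}_2)\bigr),\qquad n\ge1,$$
occur simultaneously with $P_\omega$-probability at least $\exp(-\sum_n(Y_n+\delta_n))>0$.

**Step 4: concatenate.** On this event let $\gamma_n$ be a path in $I^{(n-1)}$ spanning $w^{(n)}_1w^{(n)}_2$. An $(n+1)$-row contains at least $k\ge2$ $n$-rows, so $w^{(n)}_1w^{(n)}_2$ is contained in $w^{(n+1)}_1$. Thus $\gamma_n$ and $\gamma_{n+1}$ both span $\sigma(w^{(n)}_2)$ and lie in $I^{(n)}$, and by (G1) one can pass from $\gamma_n$ to $\gamma_{n+1}$ by an open path within $\sigma(w_2^{(n)})$. The intervals $\sigma(w_2^{(n)})\subset w_1^{(n+1)}$ and $\sigma(w_2^{(n+1)})\subset w_2^{(n+1)}$ are disjoint and ordered, so these passages concatenate to an infinite open path starting at time $0$.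

Hence an infinite open path exists with positive probability, and so almost surely by the 0–1 law. This holds for all $p\in(p_2,1)$ and proves Theorem 2(b). For $\varphi(j)=e^{-\alpha j}$ take $c_\varphi=1$; with (a) this gives the phase transition. Since a monotone coupling in $p$ is available (open a vertex over a good site when its uniform variable is below $p$), there is even a single critical value $p_c\in[\tanh(\alpha/2),1)$ separating non-percolation from percolation. $\blacksquare$

## 11. Decay faster than exponential

The extreme case of fast decay can be done by hand. Let $\varphi(j)=0$ for all $j>R$. Almost surely there are runs of $R$ consecutive bad sites on both sides of the origin. All vertices over them are closed, and an open edge cannot jump over such a run, which needs length at least $R+1$. So a path from $(0,0)$ is confined to a finite set $I$ of sites. At each time all vertices over $I$ are closed with probability at least $(1-p)^{|I|}>0$, independently in time given the environment. So the path a.s. dies. When $\varphi$ decays faster than exponentially but does not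 vanish, jumps over runs do occur eventually; we must kill the path before.

**Proof of Theorem 3.** *Finite limsup.* Then $\varphi(j)\ge e^{-\alpha j}$ for all large $j$ and some $\alpha<\infty$. Since $\varphi$ is nonincreasing, it is positive everywhere, so $\varphi(j)\ge c_\varphi e^{-\alpha j}$ for all $j\ge1$ with some $c_\varphi>0$. Also $\bar\varphi<\infty$. Apply Theorem 2.

*Infinite limsup.* Let $p\in(0,1)$. By translation invariance it suffices that $(0,0)$ a.s. starts no infinite open path. Put $b=-\log(1-q^{(x)})$, $b_t=-\log(1-q^{(t)})$ and, for $r\in\mathbb N$,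
$$L_r=\lceil e^{2br}\rceil,\quad h_r=\lceil3br/\log(1/p)\rceil,\quad\tau_r=\lceil e^{2b_th_r}\rceil\le e^{Cr}\ (r\text{ large}),\quad C=C(p,b,b_t)\in(0,\infty).$$
The width $L_r$ is large enough to contain a run of $r$ bad sites on each side, $h_r$ bad times kill everything in this width, and by time $\tau_r$ such a run of bad times has occurred.

**Step 1: find the walls and the killing run.** Let $R^+$ and $R^-$ be the runs of $r$ consecutive bad sites closest to the origin in $[1,L_r]$ and $[-L_r,-1]$. Splitting into disjoint blocks of length $r$, we see that they fail to exist with probability at most $2(1-e^{-br})^{\lfloor L_r/r\rfloor}\to0$. In the same way $[0,\tau_r)$ contains a run $[u,u+h_r)$ of bad times except with probability at most $(1-e^{-b_th_r})^{\lfloor\tau_r/h_r\rfloor}\to0$. Let $I\ni0$ be the set of sites strictly between $R^-$ and $R^+$; $|I|\le2L_r+1$. All vertices over $R^\pm$ are closed.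

**Step 2: no jump over a wall before time $\tau_r$.** A path from $(0,0)$ that leaves $I$ by time $\tau_r$ must use an open edge, at a time $<\tau_r$, that jumps across $R^+$ or $R^-$ in the outward direction; its length is $>r$. For a given run and a given $j>r$ there are at most $j$ pairs $(y,y')$ with $|y-y'|=j$ straddling it in this direction. So, given the environment, the probability that such an edge exists is at most $2\tau_r\sum_{j>r}j\varphi(j)$. Along a subsequence of $r$, $\varphi(r)\le e^{-a_rr}$ with $a_r\to\infty$. Let $M_r=\lceil e^{(2C/\eta)r}\rceil$. For $r<j\le M_r$ use $\varphi(j)\le\varphi(r)$; for $j>M_r$ use $j\le M_r^{-\eta}j^{1+\eta}$: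
$$2\tau_r\sum_{j>r}j\varphi(j)\le2e^{Cr}\Bigl(M_r^2e^{-a_rr}+M_r^{-\eta}\sum_jj^{1+\eta}\varphi(j)\Bigr)\longrightarrow0$$
along the subsequence, because $M_r^2\le4e^{(4C/\eta)r}$ and $a_r\to\infty$ for the first term, and $M_r^{-\eta}\le e^{-2Cr}$ for the second.

**Step 3: the bad times kill what stays inside.** During bad times only vertical edges are open. So a path from $(0,0)$ that stays in $I$ up to time $\tau_r$ needs some $x\in I$ with $(u,x),\dots,(u+h_r,x)$ all open; note $u+h_r\le\tau_r$. Given the environment this has probability at most $(2L_r+1)p^{h_r}\le(2L_r+1)e^{-3br}\to0$.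

By Steps 1–3, $P((0,0)\text{ starts an infinite open path})$ is bounded by a quantity that tends to $0$ along the subsequence. This probability does not depend on $r$, so it equals $0$. $\blacksquare$
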